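# Connections on the canonical module of an isolated singularity

Throughout, $k$ is an algebraically closed field of characteristic $0$, and modules are finitely generated. A *singularity* is a complete local Cohen–Macaulay (CM) $k$-algebra $A$ with residue field $k$, a quotient of some $k[[x_1,\dots,x_n]]$, which is an isolated singularity: $A_{\mathfrak p}$ is regular for every prime $\mathfrak p\neq\mathfrak m$. Write $d=\dim A$ and $U=\operatorname{Spec}A\setminus\{\mathfrak m\}$. If $d\ge 2$, then $A$ is normal by Serre's criterion, hence a domain. If $d=1$, then $A$ is reduced.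

## 1. A free power of a module gives a connection

**Definition.** A *connection* on an $A$-module $M$ is an $A$-linear map $\nabla:\operatorname{Der}_k(A)\to\operatorname{End}_k(M)$, $D\mapsto\nabla_D$, with
$$\nabla_D(am)=a\nabla_D(m)+D(a)m .$$
It is *integrable* if $[\nabla_D,\nabla_{D'}]=\nabla_{[D,D']}$ for all $D,D'$.

On $M=A$ the rule $\nabla_D=D$ is an integrable connection, and so is its coordinatewise version on $A^n$. The difference of two connections on $M$ is an $A$-linear map $\operatorname{Der}_k(A)\to\operatorname{End}_A(M)$. The curvature $[\nabla_D,\nabla_{D'}]-\nabla_{[D,D']}$ is $A$-bilinear in $(D,D')$. Indeed $[a\nabla_D,\nabla_{D'}]=a[\nabla_D,\nabla_{D'}]-D'(a)\nabla_D$, while $[aD,D']=a[D,D']-D'(a)D$, so the terms with $D'(a)$ cancel.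

We use the following textbook facts on the canonical module $\omega_A$. If $A=S/I$ with $S=k[[x_1,\dots,x_n]]$, then $\omega_A=\operatorname{Ext}_S^{n-d}(A,S)$. If $A$ is finite and free over $P=k[[z_1,\dots,z_d]]$, then $\omega_A=\operatorname{Hom}_P(A,P)$. Always $\operatorname{End}_A(\omega_A)=A$. The ring $A$ is Gorenstein iff $\omega_A\cong A$ iff $\omega_A$ is generated by one element. For $d\ge2$, $\omega_A$ is reflexive of rank one.

**Definition.** For $A$ normal and $N$ reflexive of rank one, $N^{[r]}=(N^{\otimes r})^{**}$. When $A$ is an isolated singularity of dimension at least $2$, $N|_U$ is a line bundle, $N=\Gamma(U,N)$, and $N^{[r]}=\Gamma(U,(N|_U)^{r})$. The class of $N$ in the divisor class group $\mathrm{Cl}(A)$ has finite order iff some $N^{[r]}$, $r\ge1$, is free. For $d\ge2$, $A$ is *$\mathbf Q$-Gorenstein* if this holds for $N=\omega_A$.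

The easy case of our problem is the one where a power of the module is free.

**Proposition A.** (i) If $\omega_A\cong A$, then $\omega_A$ admits an integrable connection. (ii) Let $A$ be a normal isolated singularity of dimension $\ge2$ and $N$ reflexive of rank one with $N^{[r]}\cong A$ for some $r\ge1$. Then $N$ admits an integrable connection.

**Proof.** For (i) take $\nabla_D=D$.

For (ii), let $e$ be a generating section of $N^r|_U$. A derivation $D$ of $A$ extends to every localization, so it acts on $\mathcal O_U$. For a local generator $n$ of $N|_U$ write $n^r=fe$ with $f$ a unit, and put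
$$\nabla_D n=\frac1r\,\frac{D(f)}{f}\,n .$$
If $n'=gn$ is another local generator, then $f'=g^rf$. The Leibniz rule gives $\nabla_D(gn)=\big(\tfrac{D(g)}g+\tfrac1r\tfrac{D(f)}f\big)gn=\tfrac1r\tfrac{D(f')}{f'}\,n'$, so the local formulas agree and glue. The result is $\mathcal O_U$-linear in $D$. Every $D\in\operatorname{Der}_k(A)$ therefore acts on $\Gamma(U,N)=N$. The curvature is multiplication by
$$\tfrac1r\Big(D\big(\tfrac{D'f}{f}\big)-D'\big(\tfrac{Df}f\big)-\tfrac{[D,D']f}f\Big)=0. \qquad\blacksquare$$

**Example.** Let $A=k[[x^3,x^2y,xy^2,y^3]]$, and let $M_1\subset k[[x,y]]$ consist of the series all of whose monomials have degree $\equiv1$ mod $3$. It is generated by $x,y$ and is not free. The punctured spectrum is covered by $x^3\ne0$ and $y^3\neq0$. Where $x^3\ne 0$, $M_1$ is generated by $x$, because $h=x\cdot(hx^2/x^3)$; likewise by $y$ where $y^3\ne0$. So multiplication identifies $M_1^3|_U$ with $\mathcal O_U$, since $x^3$ and $y^3$ are units on the respective open sets. It is reflexive because $k[[x,y]][1/x]\cap k[[x,y]][1/y]=k[[x,y]]$. The connection is $\nabla_D(x)=\frac{D(x^3)}{3x^3}\,x$,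 and similarly for $y$.

What changes when no power of $\omega_A$ is free? The proof of Proposition A has nothing to start from. One may ask whether this is a defect of the proof or a true obstruction. The following statement is taken from Eriksen and Gustavsen, "Connections on modules over singularities of finite CM representation type" (arXiv:math/0606638, 2006):

> ($*$) Let $A$ be the complete local ring of a singularity of dimension $d\ge1$. Then $\omega_A$ admits a connection if and only if $A$ is a Gorenstein curve or a $\mathbf Q$-Gorenstein singularity of dimension $d\ge2$.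

Proposition A is the "if" half.

## 2. False in dimensions one and two, true from dimension three on

We shall prove the following. Together they say that ($*$) is false: it fails for $d=1$ and for $d=2$, and it is true for every $d\ge3$.

**Theorem 1.** Let $A=k[[x,y,z]]/(xy,xz,yz)$ (three coordinate axes, $d=1$). Then $A$ is not Gorenstein, but $\omega_A$ admits an integrable connection.

**Theorem 2.** (a) Let $A$ be a quasi-homogeneous normal surface singularity, i.e. the completion at the irrelevant ideal of a finitely generated normal domain $R=\bigoplus_{n\ge0}R_n$ with $R_0=k$, $\dim R=2$. Then $\omega_A$ always admits an integrable connection. (b) Let $C$ be the genus $2$ curve $y^2=x^6-2$, $p_\pm=(\pm\sqrt3,5)$, $L=\mathcal O_C(p_++p_-)$. The completion $A$ of $\bigoplus_{n\ge0}H^0(C,L^n)$ is not $\mathbf Q$-Gorenstein, though $\omega_A$ has an integrable connection by (a).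

**Theorem 3.** There is a one-dimensional domain $A\subset k[[t]]$ (explicit, in Section 6) which is not Gorenstein and for which $\omega_A$ admits an integrable connection.

**Theorem 4.** Let $A$ be the completion of a reduced, finitely generated, purely one-dimensional graded ring $R=\bigoplus_{n\ge0}R_n$, $R_0=k$. Then $\omega_A$ admits a connection iff $R$ is *level*, i.e. all minimal generators of the graded module $\omega_R$ have the same degree. In particular, for monomial curves $k[[t^s:s\in S]]$: iff $A$ is Gorenstein.

**Theorem 5.** Let $A$ be an isolated singularity with $\operatorname{depth}A\ge3$ (e.g. CM with $d\ge3$), and $N$ a reflexive module of rank one. Then $N$ admits a connection iff the class of $N$ in $\mathrm{Cl}(A)$ has finite order. In particular, for CM $A$ with $d\ge3$, $\omega_A$ admits a connection iff $A$ is $\mathbf Q$-Gorenstein.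

## 3. Three coordinate axes

Here we prove Theorem 1. The ring $A=k[[x,y,z]]/(xy,xz,yz)$ embeds in $k[[x]]\times k[[y]]\times k[[z]]$ as the triples with a common constant term, since $(xy,xz,yz)=(y,z)\cap(x,z)\cap(x,y)$. So $A$ is reduced of dimension $1$, and $x+y+z$ is a nonzerodivisor; $A$ is CM. Its primes are $\mathfrak m$ and three minimal primes, at which the localizations are fields. So it is an isolated singularity.

**Step 1: a presentation of $\omega_A$.** Let $S=k[[x,y,z]]$. The generators $g_1=xy$, $g_2=xz$, $g_3=yz$ satisfy $zg_1-yg_2=0$ and $yg_2-xg_3=0$. The $2\times2$ minors of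
$$\begin{pmatrix}z&-y&0\\0&y&-x\end{pmatrix}$$
are $yz$, $-xz$, $xy$. By Hilbert–Burch, $0\to S^2\to S^3\to S\to A\to0$ is a resolution, with these two relations as the images of the basis of $S^2$. Hence $\omega_A=\operatorname{Ext}^2_S(A,S)=\operatorname{coker}(S^3\to S^2)$, where the map is the displayed matrix. This Ext is killed by $(xy,xz,yz)$, so
$$\omega_A\cong A^2/Q,\qquad Q=A(z,0)+A(y,-y)+A(0,x).$$
Since $Q\subset\mathfrak mA^2$, $\omega_A$ needs two generators, and $A$ is not Gorenstein.

**Step 2: derivations preserve the axes.** Let $D\in\operatorname{Der}_k(A)$. From $0=D(xy)=yD(x)+xD(y)$, multiplication by $y$ gives $y^2D(x)=0$. So $D(x)$ vanishes on the $y$-axis. In the same way, from $xz=0$, it vanishes on the $z$-axis. An element of $A$ that vanishes on those two axes is a triple $(f(x),0,0)$ with $f(0)=0$, so it lies in $xA$. Thus $D(x)\in xA$, and by symmetry $D(y)\in yA$, $D(z)\in zA$.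

**Step 3: the connection.** On $A^2$ let $\nabla_D(a_1,a_2)=(Da_1,Da_2)$, an integrable connection. It preserves $Q$. Indeed $D(az)=D(a)z+aD(z)\in zA$, so $\nabla_D(az,0)\in A(z,0)$. Likewise $D(ay)\in yA$ gives $\nabla_D(ay,-ay)=(D(ay),-D(ay))\in A(y,-y)$, and $D(ax)\in xA$ gives $\nabla_D(0,ax)\in A(0,x)$. So $\nabla$ induces an integrable connection on $A^2/Q\cong\omega_A$. $\blacksquare$

This already disproves ($*$). The rest is about why it fails, and how far.

## 4. Residues and divergences on curves

Let $A$ be a complete local reduced ring of pure dimension $1$ with residue field $k$. Its normalization is $\bar A=\prod_ik[[t_i]]$, finite over $A$, and its total quotient ring is $K=\prod_ik((t_i))$. For $h\in K$ let $c_n(h_i)$ be the coefficient of $t_i^n$ in $h_i$, and $\operatorname{res}(h)=\sum_ic_{-1}(h_i)$. Fix $N\ge1$ such that $J:=\prod_it_i^Nk[[t_i]]\subset A$; this is possible because the conductor contains a nonzerodivisor. Then $J\subset\mathfrak m$.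

**Lemma 1.** $\omega_A\cong\omega:=\{h\in K:\operatorname{res}(ha)=0\text{ for all }a\in A\}$.

**Proof.** Put $\zeta=(t_i^N)_i\in A$ and $P=k[[\zeta]]$. The ring $\bar A$ is finite free over $P$, so its submodule $A$ is too, and $\omega_A=\operatorname{Hom}_P(A,P)$. Define
$$\sigma:K\to k((\zeta)),\qquad\sigma(h)=\sum_j\Big(\sum_ic_{jN-1}(h_i)\Big)\zeta^j .$$
Multiplication by $\zeta$ shifts exponents by $N$, so $\sigma$ is $k((\zeta))$-linear. The map $x\mapsto\sigma(x\,\cdot)$ from $K$ to $\operatorname{Hom}_{k((\zeta))}(K,k((\zeta)))$ is injective: if $x_i\ne0$, choose $y$ with $xy=t_i^{-1}$ in component $i$ and $0$ elsewhere; then $\sigma(xy)=1$. By dimension it is bijective.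

Since $J\subset A$, we have $A[1/\zeta]=K$. So each $P$-linear map $A\to P$ extends uniquely to a $k((\zeta))$-linear map $K\to k((\zeta))$, and $\operatorname{Hom}_P(A,P)=\{x\in K:\sigma(xA)\subset P\}$. The condition says $\sum_ic_{jN-1}((xa)_i)=0$ for all $a\in A$ and $j\le-1$. Now $c_{jN-1}(h_i)=c_{-N-1}((\zeta^{-j-1}h)_i)$, and $\zeta^{-j-1}a\in A$ when $j\le-1$. So it suffices to demand it for $j=-1$, that is, $\sum_ic_{-N-1}((xa)_i)=\operatorname{res}(\zeta xa)=0$ for all $a\in A$. This means $\zeta x\in\omega$. So $x\mapsto\zeta x$ is an isomorphism $\operatorname{Hom}_P(A,P)\cong\omega$ of $A$-modules. $\square$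

**Example.** For the three axes, testing against $t_i^n$ ($n\ge1$, in component $i$) gives $h_i\in t_i^{-1}k[[t_i]]$, and testing against $1$ gives $\sum_ic_{-1}(h_i)=0$. So $\omega$ is generated by $(t_1^{-1},-t_1'^{-1},0)$ and $(0,t_1'^{-1},-t_1''^{-1})$, where $t_1,t_1',t_1''$ are the three parameters; again two generators. For $A=k[[t^3,t^4,t^5]]=k+t^3k[[t]]$ one gets $c_{-1}(h)=0$ and $c_n(h)=0$ for $n\le-4$. So $\omega=kt^{-3}+kt^{-2}+k[[t]]$, generated by $t^{-3}$ and $t^{-2}$.

**Shape of derivations.** Any $D\in\operatorname{Der}_k(A)$ extends to $K$ by the quotient rule. We claim that $D=(f_i\partial_{t_i})_i$ with $f_i\in k((t_i))$. An idempotent $e$ satisfies $D(e)=2eD(e)$; multiplying by $e$ gives $eD(e)=0$, so $D(e)=0$. Hence $D$ acts on each factor $k((t_i))$. Put $f_i=D(t_i)$ and $D'=D-(f_i\partial_{t_i})_i$. This derivation kills all polynomials in $t_i$. For $n\ge2$, $D(J^n)\subset J^{n-1}D(J)\subset J^{n-1}A=J^{n-1}$, and $J^n=\prod t_i^{nN}k[[t_i]]$. The operator $f_i\partial_{t_i}$ also lowers orders by at most a constant. So $D'$ maps $t_i^{nN}k[[t_i]]$ into $t_i^{(n-1)N-c}k[[t_i]]$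 with $c$ independent of $n$. Writing $h\in k[[t_i]]$ as a polynomial plus an element of $t_i^{nN}k[[t_i]]$, for every $n$, we get $D'(h)=0$. Hence $D'=0$.

The next lemma removes $\omega$ from the question.

**Lemma 2.** $\omega_A$ admits a connection iff there is a $k$-linear map $\operatorname{div}:\operatorname{Der}_k(A)\to A$ with $\operatorname{div}(aD)=a\operatorname{div}(D)+D(a)$.

**Proof.** For $D=(f_i\partial_{t_i})$ and $h\in\omega$ put $L_Dh=((f_ih_i)')_i$. The product rule gives
$$L_D(ah)=aL_Dh+D(a)h,\qquad L_{aD}h=aL_Dh+D(a)h .$$
A derivative has residue $0$, and $a\,L_Dh=L_D(ah)-D(a)h$, so $\operatorname{res}(a\,L_Dh)=-\operatorname{res}(D(a)h)=0$, because $D(a)\in A$. So $L_D(\omega)\subset\omega$. Thus $L_D$ satisfies the Leibniz rule, but $L$ is not $A$-linear in $D$.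

If $\nabla$ is a connection on $\omega$, then $L_D-\nabla_D$ is $A$-linear, hence multiplication by an element $\operatorname{div}(D)\in\operatorname{End}_A(\omega)=A$. Moreover $\operatorname{div}(aD)=L_{aD}-a\nabla_D=a\operatorname{div}(D)+D(a)$. Conversely, given $\operatorname{div}$, put $\nabla_D=L_D-\operatorname{div}(D)$. The Leibniz rule is inherited from $L_D$, and $\nabla_{aD}=aL_D+D(a)-a\operatorname{div}(D)-D(a)=a\nabla_D$. $\square$

**Example.** Let $A=k+t^3k[[t]]$ and $E=t\partial_t$. The derivations $E,tE,t^2E$ all map $A$ to $A$. Suppose $\operatorname{div}$ exists and let $c=\operatorname{div}(E)\in A$, with constant term $c_0$. From $t^3\cdot(tE)=t^4\cdot E$ we get $t^3\operatorname{div}(tE)+3t^4=t^4c+4t^4$, so $\operatorname{div}(tE)=t(c+1)$. From $t^3\cdot(t^2E)=t^5\cdot E$ we get $t^3\operatorname{div}(t^2E)+3t^5=t^5c+5t^5$, so $\operatorname{div}(t^2E)=t^2(c+2)$. Elements of $A$ have no terms in $t$ and $t^2$, so $c_0=-1$ and $c_0=-2$: a contradiction. For this ring $\omega_A$ has no connection. Two different degrees, $1$ and $2$, made two incompatible demands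 on the same scalar.

## 5. Graded curves: the Euler derivation acts as a scalar

Here we prove Theorem 4. Let $E$ be the Euler derivation of $R$ ($E=n$ on $R_n$), extended by continuity to $A$ and then to $K$. The ring $A$ is reduced of pure dimension $1$, so Section 4 applies. Note $E(A)\subset\mathfrak m$. Put $B=\{b\in K:b\mathfrak m\subset A\}$. Then $\mathfrak mB\subset A$, so $B/A$ is a $k$-vector space. For $b\in B$ and $a\in\mathfrak m$, $E(b)a=E(ba)-bE(a)\in A$; so $E(B)\subset B$ and $E$ acts on $B/A$.

**Step 1: $\operatorname{Der}_k(A)=B\cdot E$.** This describes all derivations. On each branch some homogeneous $a\in R_n$ with $n>0$ is nonzero, since otherwise the branch would have coordinate ring $k$. There $E(a)=na\neq0$, so $E$ is nonzero on every branch. Hence every $D\in\operatorname{Der}_k(A)$ has the form $bE$ with $b\in K$. For $a\in R_n$, $n>0$, we have $ba=D(a)/n\in A$; such $a$ generate $\mathfrak m$, so $b\in B$. Conversely, if $b\in B$, then $bE(A)\subset b\mathfrak m\subset A$.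

**Step 2: $\omega_A$ admits a connection iff $E$ acts on $B/A$ as a scalar.** Let $\operatorname{div}$ be as in Lemma 2 and $c=\operatorname{div}(E)$. Let $b\in B$ and take a nonzerodivisor $s\in\mathfrak m$; then $sb\in A$. Computing $\operatorname{div}(sbE)$ in two ways,
$$s\operatorname{div}(bE)+bE(s)=sb\,c+E(sb)=sb\,c+sE(b)+bE(s).$$
Hence $\operatorname{div}(bE)=bc+E(b)$. In particular $bc+E(b)\in A$ for all $b\in B$. Conversely, if $c\in A$ has this property, define $\operatorname{div}(bE)=bc+E(b)$. Then $\operatorname{div}(abE)=abc+aE(b)+bE(a)=a\operatorname{div}(bE)+(bE)(a)$, as required. Since $\mathfrak mB\subset A$, $c$ acts on $B/A$ as the scalar $\lambda=c\bmod\mathfrak m$. So such a $c$ exists iff $E$ acts on $B/A$ as a scalar (namely $-\lambda$).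

**Step 3: in terms of degrees.** Let $\mathfrak n=R_+$. The minimal primes of $R$ are homogeneous and none contains $\mathfrak n$, so by homogeneous prime avoidance $\mathfrak n$ contains a homogeneous nonzerodivisor $s$. Put $B_R=(R:\mathfrak n)\subset s^{-1}R$. It is a graded submodule because $\mathfrak n$ is homogeneous, it is finitely generated, and $B_R\cong\operatorname{Hom}_R(\mathfrak n,R)$. By flatness of $R\to A$, $B=\operatorname{Hom}_A(\mathfrak m,A)=B_R\otimes_RA$. Since $B_R/R$ is killed by $\mathfrak n$, $B/A=B_R/R$. On this space $E$ acts by the degree. By Step 2, $\omega_A$ admits a connection iff $V:=B_R/R$ lives in a single degree.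

**Step 4: the degrees of $V$ are minus the degrees of the generators of $\omega_R$.** We use textbook graded duality. For graded torsion-free $M$ (that is, MCM, as $\dim R=1$), $\operatorname{Ext}^1_R(M,\omega_R)=0$ and $M\cong\operatorname{Hom}(\operatorname{Hom}(M,\omega_R),\omega_R)$ naturally. Moreover $R=\operatorname{Hom}(\omega_R,\omega_R)$, and $\operatorname{Ext}^1_R(k,\omega_R)\cong k$ in degree $0$. First,
$$B_R=\operatorname{Hom}(\mathfrak n,\operatorname{Hom}(\omega_R,\omega_R))=\operatorname{Hom}(\mathfrak n\otimes\omega_R,\omega_R)=\operatorname{Hom}(\mathfrak n\omega_R,\omega_R).$$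
For the last equality, the kernel of $\mathfrak n\otimes\omega_R\to\mathfrak n\omega_R$ vanishes after inverting $s$, so it is torsion, and $\omega_R$ is torsion-free. Under these identifications the inclusion $R\to B_R$ is the dual of the inclusion $\mathfrak n\omega_R\to\omega_R$. By biduality, $\operatorname{Hom}(B_R,\omega_R)\to\operatorname{Hom}(R,\omega_R)$ is the inclusion $\mathfrak n\omega_R\to\omega_R$. Apply $\operatorname{Hom}(-,\omega_R)$ to $0\to R\to B_R\to V\to0$. As $\operatorname{Ext}^1(B_R,\omega_R)=0$,
$$\omega_R/\mathfrak n\omega_R\cong\operatorname{Ext}^1_R(V,\omega_R)\cong\operatorname{Hom}_k(V,k)$$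
as graded spaces; the last isomorphism holds because $V$ is a finite direct sum of shifts of $k$. So $V$ lives in a single degree iff the minimal generators of $\omega_R$ have a single degree, i.e. iff $R$ is level.

**Step 5: monomial curves.** Here $B_R\subset k[t,t^{-1}]$ has graded pieces of dimension $\le1$. So $R$ is level iff $\dim V=1$, i.e. iff $\omega_R/\mathfrak n\omega_R$ is one-dimensional, i.e. iff $A$ is Gorenstein. $\blacksquare$

**Example.** For the three axes $B=\prod k[[t_i]]$ and $V=k^3/k$ lives in degree $0$: the ring is level with two generators, which reproves the existence part of Theorem 1. For $k[t^3,t^4,t^5]$, $B_R=R+kt+kt^2$ and $V$ has degrees $1,2$: not level.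

**Remark.** A graded *domain* $R$ as in Theorem 4 is always monomial. Its homogeneous fractions form a ring $k'[T,T^{-1}]$ with $k'$ the field of degree-zero fractions and $T$ transcendental over $k'$. As the fraction field has transcendence degree $1$ over $k$, $k'$ is algebraic over $k$, so $k'=k$ and every $R_n$ has dimension at most $1$. So no graded irreducible curve contradicts ($*$), and Theorem 3 must leave the graded world.

## 6. An irreducible curve with $\omega_A\cong A+ku$

Here we prove Theorem 3. The plan is to find $A\subset k[[t]]$ whose canonical module is, up to isomorphism, $U=A+ku$ with $u\notin A$ and $D(u)\in A$ for every derivation $D$ of $A$. Then $D$ itself acts on $U$. To force $D(u)\in A$ we make $du$ a combination of $x\,dy$ and $y\,dx$ with $x,y\in A$. (In this section $U$ denotes this module.)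

In $\bar A=k[[t]]$ let $x=t^{11}$, $y=t^{12}+t^{16}=t^{12}(1+t^4)$, $R_0=k[[x,y]]$, $u=t^{27}$. Then
$$11x\,dy-12y\,dx=(132t^{22}+176t^{26}-132t^{22}-132t^{26})\,dt=44t^{26}\,dt=\tfrac{44}{27}\,du. \tag{1}$$
Let $\varphi=c_{46}-c_{50}+c_{54}:\bar A\to k$. It kills $t^{55}\bar A$.

**Step 1: $\varphi(R_0)=0$ and $\varphi(uR_0)=0$.** It suffices to check monomials, because $\varphi$ depends only on classes mod $t^{55}$. With $n=i+j$, $x^iy^j=t^{11n+j}(1+t^4)^j$ has exponents $11n+j+4l$, $0\le l\le j\le n$. For $x^iy^j$ we look for exponents in $\{46,50,54\}$: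

- $n\ge5$: all exponents are $\ge55$.
- $n=4$: we need $j+4l\in\{2,6,10\}$, so $j\equiv2$ mod $4$, $j=2$. The coefficients of $t^{46},t^{50},t^{54}$ in $x^2y^2$ are $1,2,1$, and $\varphi=1-2+1=0$.
- $n=3$: we need $j+4l\in\{13,17,21\}$, so $j=1$ and $l\ge3>j$: none.
- $n=2$: we need $j+4l\in\{24,28,32\}$, but $j+4l\le10$: none.
- $n\le1$: all exponents are $\le16$.

For $ux^iy^j$ we need $11n+j+4l\in\{19,23,27\}$:

- $n\ge3$: the left side is $\ge33$. $n=0$: it is $0$.
- $n=1$: we need $j+4l\in\{8,12,16\}$, but $j+4l\le5$: none.
- $n=2$: we need $j+4l\in\{1,5\}$, so $j=1$; $uxy=t^{50}+t^{54}$ and $\varphi=-1+1=0$.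

**Step 2: orders in $R_0$.** The monomial $x^iy^j$ has order $11n+j\in[11n,12n]$. For $n\le4$ these intervals are disjoint, and for $n\ge5$ the order is $\ge55$. So the monomials of order $\le54$ have distinct orders, and the orders $\le54$ of elements of $R_0$ form
$$T=\{0,\,11,12,\,22,23,24,\,33,\dots,36,\,44,\dots,48\}.$$
In particular $27\notin T$, and the image of $R_0$ in $\bar A/t^{55}\bar A$ has dimension $|T|$.

**Step 3: the ring.** Let
$$I=\{z\in t^{28}\bar A:\varphi(zR_0)=0\},\qquad A=R_0+I .$$
Then $t^{55}\bar A\subset I$, $R_0I\subset I$, and $I^2\subset t^{56}\bar A\subset I$. So $A$ is a ring. It is a $k[[x]]$-submodule of the finite $k[[x]]$-module $k[[t]]$, so it is finite over $k[[x]]$. A domain finite over a complete local ring is complete and local, so $A$ is a complete local one-dimensional domain; its residue field is $k$. It contains $t^{55}$ and $t^{56}$, so its fraction field is $k((t))$. It is CM with an isolated singularity. By Step 1, and because $1\in R_0$, $\varphi(A)=0$.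

Let $U=\{h\in\bar A:\varphi(hA)=0\}$, an $A$-module. Then $A\subset U$. Moreover $u\in U$: $\varphi(uR_0)=0$ by Step 1, and $uI\subset t^{27+28}\bar A=t^{55}\bar A$.

**Step 4: $U\cong\omega_A$.** Put $w=t^{-47}-t^{-51}+t^{-55}$, so that $\operatorname{res}(zw)=\varphi(z)$ for $z\in\bar A$. Let $\omega$ be as in Lemma 1. Since $t^{55}\bar A\subset A$, an $h\in\omega$ satisfies $\operatorname{res}(ht^{55+m})=0$ for $m\ge0$, so $h\in t^{-55}\bar A=w\bar A$. For $z\in\bar A$, $wz\in\omega$ iff $\varphi(zA)=0$ iff $z\in U$. So $\omega=wU\cong U$.

**Step 5: $U=A+ku$ and $u\notin A$.** Write $\Gamma(\cdot)$ for the set of orders of nonzero elements.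

If $e\in\Gamma(U)$ and $e\le54$, then $54-e\notin\Gamma(A)$: otherwise some product $ha$ with $h\in U$, $a\in A$ has order exactly $54$, and $\varphi(ha)=c_{54}(ha)\ne0$.

Next we compute $\Gamma(I)$. The pairing $(z,z')\mapsto\varphi(zz')$ on $\bar A/t^{55}\bar A$ is perfect, since an element of order $e\le54$ pairs nontrivially with $t^{54-e}$. Let $\bar R$ be the image of $R_0$. By the same order-$54$ argument, the orders of nonzero elements of $\bar R^\perp$ lie in $\{e\le54:54-e\notin T\}$. This set has $55-|T|=\dim\bar R^\perp$ elements, and a subspace has as many orders as its dimension, so all these $e$ occur. Hence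
$$\Gamma(I)\cap[0,54]=\{e:28\le e\le54,\ 54-e\notin T\}. \tag{2}$$

Let $e\in\Gamma(U)$, $e\le54$. If $e>27$, then $54-e\notin\Gamma(A)\supset T\cap[0,54]$, so $e\in\Gamma(I)$ by (2). If $e<27$, then $28\le54-e\le54$ and $54-e\notin\Gamma(A)\supset\Gamma(I)$; by (2) this means $e\in T$. All $e\ge55$ lie in $\Gamma(A)$. Hence $\Gamma(U)\subset\Gamma(A)\cup\{27\}$.

Given $h\in U$, subtract successively elements of $A+ku\subset U$ with the same leading term. After finitely many steps the remainder has order $\ge55$ and lies in $A$. So $U=A+ku$.

Finally $27\notin\Gamma(A)$: if $p+z$ with $p\in R_0$, $z\in t^{28}\bar A$ had order $27$, then $p$ would have order $27\notin T$.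

**Step 6: $A$ is not Gorenstein.** Suppose $U=Ah$. Since $1\in U\subset\bar A$, we have $1=ah$ with $a,h\in\bar A$, so $h$ has order $0$. Then $\Gamma(U)=\Gamma(A)$, contradicting $27\in\Gamma(U)\setminus\Gamma(A)$.

**Step 7: the connection.** Let $D\in\operatorname{Der}_k(A)$. By Section 4, $D=f\partial_t$ on $k((t))$, so (1) gives
$$D(u)=\tfrac{27}{44}\big(11xD(y)-12yD(x)\big)\in A .$$
Hence $D(U)\subset D(A)+kD(u)\subset A\subset U$. So $\nabla_D:=D|_U$ is well defined. It is $A$-linear in $D$, satisfies the Leibniz rule, and is integrable. As $U\cong\omega_A$, this proves Theorem 3. $\blacksquare$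

## 7. The class $c_1$ on the punctured spectrum

For $d=1$, $U=\operatorname{Spec}A\setminus\{\mathfrak m\}$ is a finite set of points, and on $U$ there is no obstruction to a connection; everything above took place at $\mathfrak m$. For $d\ge2$ a reflexive module is determined by its restriction to $U$, and the obstruction is a class on $U$.

In this section $R$ is a $k$-algebra of finite type, $A$ its completion at a maximal ideal $\mathfrak m$ with residue field $k$, and $\hat\Omega_A:=\Omega_R\otimes_RA$. The derivation $d:R\to\Omega_R$ extends by continuity to $d:A\to\hat\Omega_A$.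

**Lemma 3.** (i) $\operatorname{Der}_k(A)=\operatorname{Hom}_A(\hat\Omega_A,A)=\operatorname{Der}_k(R)\otimes_RA$. (ii) If $M$ is an $R$-module with a connection, then $M\otimes_RA$ has a connection, integrable if the given one is.

**Proof.** (i) A derivation $D$ of $A$ satisfies $D(\mathfrak m^nA)\subset\mathfrak m^{n-1}A$, so it is continuous and is determined by its restriction $R\to A$. Conversely, a derivation $R\to A$ maps $\mathfrak m^n$ into $\mathfrak m^{n-1}A$ and extends by continuity. So $\operatorname{Der}_k(A)=\operatorname{Der}_k(R,A)=\operatorname{Hom}_R(\Omega_R,A)$. This is $\operatorname{Hom}_A(\hat\Omega_A,A)$, and it is $\operatorname{Hom}_R(\Omega_R,R)\otimes_RA$ since $A$ is flat over $R$.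

(ii) For $D\in\operatorname{Der}_k(R)$, $\nabla_D(\mathfrak m^nM)\subset\mathfrak m^{n-1}M$ by Leibniz, so $\nabla_D$ extends by continuity to $\hat\nabla_D$ on $\hat M=M\otimes_RA$. It satisfies the Leibniz rule for the extension of $D$ to $A$. By (i), $D\otimes a\mapsto a\hat\nabla_D$ is well defined on $\operatorname{Der}_k(A)$, and it is a connection. The curvature is $A$-bilinear, so it vanishes if it vanishes on the derivations from $R$. $\square$

Now let $A$ be a normal isolated singularity of dimension $\ge2$ and suppose $\operatorname{Spec}R$ is smooth outside $\mathfrak m$. Then $\Omega_U:=\hat\Omega_A|_U$ is locally free, and its dual is the sheaf of $\operatorname{Der}_k(A)$. For a line bundle with local generators $n_\alpha=g_{\alpha\beta}n_\beta$ put $c_1=[d\log g_{\alpha\beta}]$ in $H^1$ of the sheaf of $1$-forms.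

**Lemma 4.** A reflexive $A$-module $N$ of rank one admits a connection iff $c_1(N|_U)=0$ in $H^1(U,\Omega_U)$.

**Proof.** A connection on $N$ extends to localizations by the quotient rule. As it is linear in $D$, and $\Omega_U$ is locally free with dual $\operatorname{Der}_k(A)^\sim|_U$, it is the same as a map $\nabla:N|_U\to\Omega_U\otimes N|_U$ with $\nabla(fn)=df\otimes n+f\nabla n$. Write $\nabla n_\alpha=\theta_\alpha n_\alpha$. From $n_\alpha=g_{\alpha\beta}n_\beta$ we get $\theta_\alpha=d\log g_{\alpha\beta}+\theta_\beta$, so $d\log g_{\alpha\beta}=\theta_\alpha-\theta_\beta$ is a coboundary. Conversely, forms $\theta_\alpha$ with this property define $\nabla$ on $N|_U$. Each $D$ then acts on $\Gamma(U,N)=N$. $\square$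

This suggests the natural attack on the converse in ($*$): *from $c_1(N|_U)=0$ deduce that $N$ is torsion in $\mathrm{Cl}(A)$*. On a smooth projective curve the corresponding deduction stops at a definite point: $c_1$ is the degree, and degree $0$ does not imply torsion, because $\operatorname{Pic}^0$ has non-torsion points in positive genus. The cone over such a curve carries this failure to surface singularities.

## 8. Graded surfaces and a cone over a genus two curve

### 8.1 Theorem 2(a): every graded normal surface

Let $R$ be as in Theorem 2(a), and $U_R=\operatorname{Spec}R\setminus\{R_+\}$.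

**Step 1: reductions.** We make the setting smooth and move from $A$ to $R$. The group $k^*$ acts on $R$, $\lambda$ acting by $\lambda^n$ on $R_n$. A subspace stable under $k^*$ is graded since $k$ is infinite. As $k$ is algebraically closed, $k^*$ is divisible, so it acts trivially on every finite set it permutes. The singular locus of the normal surface $\operatorname{Spec}R$ is finite and $k^*$-stable, so each singular point is a homogeneous maximal ideal. A proper homogeneous ideal lies in $R_+$ as $R_0=k$; so the only possible singular point is $R_+$, and $U_R$ is smooth. Since $R$ is excellent, $A$ is normal and is regular away from its maximal ideal. Being normal of dimension $2$, it is CM. Also $\omega_A=\omega_R\otimes_RA$ and $\omega_R=\Gamma(U_R,\omega_{U_R})$. By Lemma 3 it suffices to give $\omega_R$ an integrable connection over $R$.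

**Step 2: the quotient map and invariant divisors.** Let $C=\operatorname{Proj}R$. It is a projective integral curve. The rings $(R_f)_0$ are normal: a degree-zero fraction integral over $(R_f)_0$ lies in $R_f$ and has degree $0$. So $C$ is smooth. Let $\pi:U_R\to C$ be given by $\operatorname{Spec}R_f\to\operatorname{Spec}(R_f)_0$; it sends a prime $\mathfrak q$ to the homogeneous prime $\mathfrak q^*$ generated by the homogeneous elements of $\mathfrak q$. A closed point $p\in C$ is a homogeneous prime $\mathfrak P\ne0$ with $\mathfrak P\subsetneq R_+$; it has height $1$ because $R_+$ has height $2$. If $\mathfrak q\supset\mathfrak P$ and $\mathfrak q\not\supset R_+$, then $\mathfrak P\subset\mathfrak q^*\subsetneq R_+$, so $\mathfrak q^*=\mathfrak P$. So $\pi^{-1}(p)$ is, as a set, the irreducible divisor $D_p=V(\mathfrak P)\cap U_R$, and $\pi^*(p)=e_pD_p$ with $e_p\ge1$. A $k^*$-stable prime divisor of $U_R$ is given by a homogeneous prime of height $1$, hence is some $D_p$. A $k^*$-stable divisor has finitely many components, each of them $k^*$-stable by Step 1. Therefore *every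 $k^*$-stable divisor on $U_R$ has a positive multiple of the form $\pi^*(\text{divisor on }C)$.*

**Step 3: a power of $\omega_{U_R}$ comes from degree $0$ on $C$.** Choose homogeneous algebraically independent $a,b\in R$. The form $da\wedge db$ is a nonzero rational section of $\omega_{U_R}$, and $\lambda\in k^*$ multiplies it by $\lambda^{\deg a+\deg b}$. So its divisor $\Delta$ is $k^*$-stable, $r\Delta=\pi^*\delta$ for some $r\ge1$ and a divisor $\delta$ on $C$, and $\omega_{U_R}^r\cong\pi^*\mathcal O_C(\delta)$.

To correct the degree, choose $0\neq f\in R_e$ with $e>0$. As $f\in R_+$ is not a unit, $V(f)$ has pure dimension $1$, so $\operatorname{div}_{U_R}(f)$ is nonzero; it is effective and $k^*$-stable. So $r'\operatorname{div}(f)=\pi^*\gamma$ with $r'\ge1$, $\gamma$ effective, $g:=\deg\gamma>0$, and $\pi^*\mathcal O_C(\gamma)\cong\mathcal O_{U_R}$ by means of $f^{r'}$. Hence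
$$\omega_{U_R}^{\,l}\cong\pi^*F,\qquad l=rg,\quad F=\mathcal O_C\big(g\delta-\deg(\delta)\gamma\big),\quad\deg F=0 .$$

**Step 4: $F$ has a connection.** This is the degree-zero case of Atiyah's criterion (Atiyah 1957); here is a direct argument. If $F$ is given by the divisor $0$, it is trivial. Otherwise let $F=\mathcal O_C(\sum_{i=1}^mn_ip_i)$ with $m\ge1$, $\sum n_i=0$, and let $s$ be the rational section with divisor $\sum n_ip_i$. By Riemann–Roch, $h^0(\Omega_C(\sum p_i))-h^0(\Omega_C)=m-1$. So the residue map $H^0(C,\Omega_C(\sum p_i))\to k^m$ has image of dimension $m-1$; by the residue theorem the image is the hyperplane of vectors with sum $0$. So there is $\eta$ with at most simple poles at the $p_i$, residue $n_i$ at $p_i$, and regular elsewhere. Put $\nabla s=\eta s$. Near $p_i$, with parameter $z$, a generator of $F$ is $z^{-n_i}s$, and $\nabla(z^{-n_i}s)=(\eta-n_i\,dz/z)\,z^{-n_i}s$ with a regular coefficient. So $\nabla$ is a connection on $F$. Its local forms are closed since $\dim C=1$.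

**Step 5: dividing by $l$.** Pull back: $\pi^*F\cong\omega_{U_R}^l$ gets a connection with closed local forms (changing a generator by a unit adds a $d\log$, which is closed). For a local generator $n$ of $\omega_{U_R}$ with $\nabla(n^l)=\theta n^l$, put $\nabla n=\frac1l\theta n$. Replacing $n$ by $an$ changes $\frac1l\theta$ by $\frac1ld\log(a^l)=d\log a$, so this glues to a connection on $\omega_{U_R}$. It is integrable, because its curvature is multiplication by $\frac1ld\theta(D,D')=0$. Each $D\in\operatorname{Der}_k(R)$ acts on $\Gamma(U_R,\omega_{U_R})=\omega_R$. $\blacksquare$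

### 8.2 Theorem 2(b): a degree-zero class of infinite order

**Step 1: the class $P$.** Let $E:Y^2=X^3-2$ with origin $O$, and $Q=(3,5)\in E$. The tangent at $Q$ has slope $27/10$, so $X(2Q)=(27/10)^2-6=129/100\notin\mathbf Z$. By Nagell–Lutz, $2Q$ is not torsion; hence $Q-O\in\operatorname{Pic}^0(E)$ is not torsion. The map $f:C\to E$, $(x,y)\mapsto(x^2,y)$ has degree $2$. The points over $Q$ are those with $x^2=3$, $y=5$, namely the two points $p_\pm$ (and $27-2=25$). The points over $O$ are the two points $\infty_\pm$ at infinity. So $f^*(Q)=p_++p_-$ and $f^*(O)=\infty_++\infty_-$. Put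
$$P=\mathcal O_C(p_++p_--\infty_+-\infty_-)=f^*\mathcal O_E(Q-O).$$
It has degree $0$. Since $f_*f^*=2$ on divisor classes, $P$ is not torsion.

**Step 2: $L\cong\omega_C\otimes P$.** The form $dx/y$ has no zeros or poles at finite points, because $2y\,dy=6x^5\,dx$ and $y,x^5$ do not vanish together on $C$. At infinity put $v_1=1/x$, $v_2=y/x^3$, so that $v_2^2=1-2v_1^6$ and $dx/y=-v_1\,dv_1/v_2$. So the divisor of $dx/y$ is $\infty_++\infty_-$, and $\omega_C\cong\mathcal O_C(\infty_++\infty_-)$. Therefore $L=\mathcal O_C(p_++p_-)\cong\omega_C\otimes P$, which is ample of degree $2$.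

**Step 3: the cone.** Let $R=\bigoplus_{n\ge0}H^0(C,L^n)$, finitely generated since $L$ is ample, with $R_0=k$. Let $\pi:\mathcal T=\operatorname{Spec}_C\bigoplus_{n\in\mathbf Z}L^n\to C$, the complement of the zero section in the total space of $L^{-1}$. Since $\deg L>0$, $\Gamma(\mathcal T,\mathcal O)=R$. For $s\in R_n$, $n>0$, the open set $C_s$ is affine and $H^0(C_s,L^m)=\varinjlim_jH^0(C,L^{m+jn})$ with transition maps multiplication by $s$. So $\mathcal T_s=\operatorname{Spec}R_s$. These sets cover $\mathcal T$, as some $L^n$ is globally generated, and the $\operatorname{Spec}R_s$ cover $U_R$; hence $\mathcal T\cong U_R$ (compare EGA II, 8.8). As $\mathcal T$ is smooth and irreducible of dimension $2$, $R$ is a normal domain of dimension $2$, and (a) applies. Since $\pi_*\mathcal O=\bigoplus_nL^n$,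
$$\Gamma(U_R,\pi^*G)=\bigoplus_{n\in\mathbf Z}H^0(C,G\otimes L^n)$$
for a line bundle $G$ on $C$. If $t$ is a local generator of $L$, seen as a coordinate along the fibers, the relative form $dt/t$ does not change when $t$ is multiplied by a unit of $\mathcal O_C$. So $\Omega_{U_R/C}\cong\mathcal O_{U_R}$, and $0\to\pi^*\Omega_C\to\Omega_{U_R}\to\Omega_{U_R/C}\to0$ gives $\omega_{U_R}\cong\pi^*\omega_C$.

**Step 4: $A$ is not $\mathbf Q$-Gorenstein.** Suppose $\omega_A^{[r]}$ is free, $r\ge1$. Let
$$M=\omega_R^{[r]}=\Gamma(U_R,\pi^*\omega_C^r)=\bigoplus_nH^0(C,\omega_C^r\otimes L^n),$$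
a graded module with $M\otimes_RA=\omega_A^{[r]}$. So $\dim_kM/R_+M=1$, and by graded Nakayama $M=R\sigma$ with $\sigma\in H^0(C,\omega_C^r\otimes L^n)$ for some $n\in\mathbf Z$. For $m\gg0$ the bundle $\omega_C^r\otimes L^m$ is generated by its global sections. These lie in $\sigma R_{m-n}$, so $\sigma$ vanishes nowhere and $\omega_C^r\otimes L^n\cong\mathcal O_C$. Degrees give $2r+2n=0$, so $n=-r$ and $\omega_C^r\cong L^r\cong\omega_C^r\otimes P^r$. Thus $P^r\cong\mathcal O_C$, contradicting Step 1. $\blacksquare$

**Where the natural attack stops.** On the line bundle $\bar\pi^*P$ over $Y_R=\operatorname{Spec}_C\bigoplus_{n\ge0}L^n$, with $\bar\pi:Y_R\to C$ the projection, all numerical information vanishes along the zero section $C$, because $\deg P=0$; yet it is not torsion, because its restriction to the zero section is $P$. This is possible because $H^1(Y_R,\mathcal O)=\bigoplus_{n\ge0}H^1(C,L^n)$ contains $H^1(C,\mathcal O_C)\cong k^2\neq0$. So for the attack to succeed we need two things: that $c_1=0$ on $U$ controls the degrees on a resolution, and that $H^1(Y,\mathcal O_Y)=0$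 there. Both hold when $\operatorname{depth}A\ge3$.

## 9. Depth at least three

Here we prove Theorem 5. The ring $A$ has dimension $d\ge3$. It is regular in codimension one and has depth at least three at $\mathfrak m$, so it is normal. If $A$ is regular, every reflexive module of rank one is free and there is nothing to prove; assume $A$ is singular. The implication "finite order $\Rightarrow$ connection" is Proposition A(ii). Let $N$ admit a connection.

**Step 0: a resolution of $A$, with its forms.** By Artin (*Algebraic approximation of structures over complete local rings*, Publ. IHES 36 (1969), Thm 3.8) there are an affine $k$-scheme of finite type $X=\operatorname{Spec}R$ and a point $x$ with $\hat{\mathcal O}_{X,x}\cong A$. Normality of $\mathcal O_{X,x}$ descends from $A$. Every prime of $\mathcal O_{X,x}$ other than the maximal ideal lies under a prime $\ne\mathfrak m$ of $A$, so regularity descends there too. The non-normal and singular loci are closed, so after shrinking, $X$ is normal, integral, and smooth off $x$.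

By Hironaka there is a projective birational $\pi:Y_X\to X$, a composition of blow-ups in centers lying over $x$, with $Y_X$ smooth and $E=\pi^{-1}(x)_{red}=\bigcup E_i$ a divisor with simple normal crossings. Each blow-up has a relatively ample inverse exceptional divisor $\mathcal O(-F_j)$. With suitable positive coefficients, rapidly decreasing from earlier to later blow-ups, the sum of the pullbacks of the $F_j$ is an effective divisor $Z$ supported in $E$ with $\mathcal O(-Z)$ $\pi$-ample. Moreover $\operatorname{Supp}Z=E$: otherwise some $E_i\not\subset\operatorname{Supp}Z$ contains a curve not contained in $Z$, on which $-Z$ has degree $\le0$, contradicting ampleness.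

Let $Y=Y_X\times_X\operatorname{Spec}A$. Since $\operatorname{Spec}A\to X$ is flat with geometrically regular fibers (excellence), $Y$ is regular. It is projective over $\operatorname{Spec}A$ and an isomorphism over $U$. The schemes $E$ and $nZ$ are killed by powers of the ideal of $x$, resp. have structure sheaves killed by them, so $Y$ has the same $E$, $Z$ and $nZ$ as $Y_X$. We again write $\pi$ for $Y\to\operatorname{Spec}A$. Let $\Omega^p_Y$ and $\Omega^p_Y(\log E)$ be the pullbacks from $Y_X$, and $\omega_Y=\Omega^d_Y$. On an affine piece, $\mathcal O_Y$ is $B\otimes_RA$, and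
$$d(b\otimes a)=db\otimes a+b\,da,\qquad da\in\hat\Omega_A=\Omega_R\otimes_RA,$$
defines a derivation $d:\mathcal O_Y\to\Omega_Y^1$. It is well defined because both $d(br\otimes a)$ and $d(b\otimes ra)$ equal $r\,db\otimes a+ba\,dr+br\,da$ for $r\in R$. It extends $d:\mathcal O_U\to\Omega_U$ of Section 7. So $c_1=[d\log g_{\alpha\beta}]\in H^1(Y,\Omega^1_Y)$ is defined for line bundles on $Y$ and restricts to $c_1$ on $U$.

By Lemma 4, $c_1(N|_U)=0$ in $H^1(U,\Omega_U)$. As $Y$ is regular, $N|_U$ extends to a line bundle $M$ on $Y$.

We also record a duality. *For $F$ locally free on $Y$, $H^i_E(Y,F)$ is Matlis dual to $H^{d-i}(Y,F^\vee\otimes\omega_Y)$.* Let $\omega_A^\bullet$ be the pullback to $\operatorname{Spec}A$ of the dualizing complex of $X$ obtained from $k$. By flat base change $\pi^!\omega_A^\bullet=\omega_Y[d]$. Since $E$ is the preimage of the closed point, $R\Gamma_E(Y,F)=R\Gamma_{\mathfrak m}(R\Gamma(Y,F))$. By local duality its $i$-th cohomology is Matlis dual to $\operatorname{Ext}_A^{-i}(R\Gamma(Y,F),\omega_A^\bullet)$. By Grothendieck duality this is $H^{-i}(Y,F^\vee\otimes\omega_Y[d])=H^{d-i}(Y,F^\vee\otimes\omega_Y)$.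

**Step 1: $c_1(M)$ vanishes in $H^1(Y,\Omega_Y^1(\log E))$.** This moves the information from $U$ to $Y$. The kernel of $H^1(Y,\Omega^1_Y(\log E))\to H^1(U,\Omega_U)$ is the image of $H^1_E(Y,\Omega^1_Y(\log E))$, and $c_1(M)$ maps to $c_1(N|_U)=0$. So it suffices to show $H_E^1(Y,\Omega^1_Y(\log E))=0$. The perfect pairing $\Omega^1_Y(\log E)\otimes\Omega^{d-1}_Y(\log E)\to\omega_Y(E)$ gives, for $F=\Omega^1_Y(\log E)$, $F^\vee\otimes\omega_Y=\Omega^{d-1}_Y(\log E)(-E)$. By the duality, $H^1_E(Y,F)$ is dual to $H^{d-1}(Y,\Omega_Y^{d-1}(\log E)(-E))$. By Steenbrink (*Vanishing theorems on singular spaces*, Astérisque 130 (1985)),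
$$R^q\pi_*\Omega^p_{Y_X}(\log E)(-E)=0\quad\text{for }p+q>d .$$
This is stated over $\mathbf C$. The data $X,Y_X,\pi,E$ descend to a subfield finitely generated over $\mathbf Q$, which embeds in $\mathbf C$; flat base change and relative GAGA for projective morphisms transfer the vanishing to $k$. For $p=q=d-1$ the condition is $2d-2>d$, which holds because $d\ge3$. Flat base change to $A$ gives the claim.

**Step 2: $c_1(M)$ is a $k$-combination of the $c_1(\mathcal O_Y(E_i))$.** We lift from logarithmic to ordinary forms. The residue sequence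
$$0\to\Omega_Y^1\to\Omega_Y^1(\log E)\to\bigoplus_i\mathcal O_{E_i}\to0$$
and Step 1 show that $c_1(M)\in H^1(Y,\Omega_Y^1)$ comes from $\bigoplus H^0(E_i,\mathcal O_{E_i})$. Each $E_i$ is projective and integral over $k$, so $H^0(E_i,\mathcal O_{E_i})=k$. If $h_\alpha$ are local equations of $E_i$, then the $d\log h_\alpha$ lift $1\in H^0(\mathcal O_{E_i})$, with residue $0$ along the other components. Their differences $d\log(h_\alpha/h_\beta)$ represent $\pm c_1(\mathcal O_Y(E_i))$. So
$$c_1(M)=\sum_ia_i\,c_1(\mathcal O_Y(E_i)),\qquad a_i\in k. \tag{3}$$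

**Step 3: from forms to degrees, and from $k$ to $\mathbf Q$.** Let $\Gamma\subset E$ be an integral curve with normalization $\nu:\tilde\Gamma\to Y$. Pulling back forms gives $H^1(Y,\Omega^1_Y)\to H^1(\tilde\Gamma,\Omega^1_{\tilde\Gamma})\cong k$. This is compatible with $d$: elements of $A$ become constant on $\tilde\Gamma$, and $da\in\Omega_R\otimes_RA$ pulls back to $0$ because functions from $R$ are constant on $\tilde\Gamma$. So the map sends $c_1$ of a line bundle to the degree of its pullback to $\tilde\Gamma$, up to a universal sign. By (3), in $k$,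
$$\deg M|_\Gamma=\sum_ia_i\,(E_i\cdot\Gamma)\qquad\text{for all }\Gamma .$$
Let $\rho:k\to\mathbf Q$ be a $\mathbf Q$-linear map with $\rho(1)=1$. Applying $\rho$, the same equations hold with $\rho(a_i)\in\mathbf Q$ in place of $a_i$. Clearing denominators, there are $q\ge1$ and $b_i\in\mathbf Z$ such that
$$M'=M^q\otimes\mathcal O_Y\Big(-\sum b_iE_i\Big)$$
has degree $0$ on every curve in $E$. Moreover $M'|_U=N^q|_U$.

**Step 4: $H^1(Y,\mathcal O_Y)=0$, and a thickening with the same property.** This is the vanishing that failed for the cone. In the exact sequence $H^1_E(Y,\mathcal O_Y)\to H^1(Y,\mathcal O_Y)\to H^1(U,\mathcal O_U)$ the right term is $H^2_{\mathfrak m}(A)=0$ as $\operatorname{depth}A\ge3$. The left term is dual to $H^{d-1}(Y,\omega_Y)=0$ by Grauert–Riemenschneider. So $H^1(Y,\mathcal O_Y)=0$. By Serre vanishing there is $n_0\ge1$ with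
$$H^i(Y,\mathcal O_Y(-nZ))=0=H^i(Z,\mathcal O_Z(-nZ))\qquad(i\ge1,\ n\ge n_0).$$
Put $Y_n=nZ$. From $H^1(Y,\mathcal O_Y)\to H^1(Y_{n_0},\mathcal O)\to H^2(Y,\mathcal O_Y(-n_0Z))=0$ we get $H^1(Y_{n_0},\mathcal O)=0$.

**Step 5: a power of $M'$ is trivial on $Y_{n_0}$.** The line bundle $M'|_{Y_{n_0}}$ has degree $0$ on every integral curve of the projective $k$-scheme $Y_{n_0}$. So for some $s\ge1$ we have $M'^s|_{Y_{n_0}}\in\operatorname{Pic}^0(Y_{n_0})$ (SGA 6, Exp. XIII, Thm 4.6; Kleiman, *The Picard scheme*, Thm 9.6.3). The connected group scheme $\operatorname{Pic}^0_{Y_{n_0}}$ has tangent space $H^1(Y_{n_0},\mathcal O)=0$ at the identity, hence is trivial. So $M'':=M'^s$ is trivial on $Y_{n_0}$.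

**Step 6: $M''$ is trivial on $Y$.** We lift a generating section through all thickenings. Let $m\ge n_0$ and let $\tau_m$ be a generating section of $M''|_{Y_m}$. From
$$0\to\mathcal O_Z(-mZ)\to\mathcal O_{Y_{m+1}}\to\mathcal O_{Y_m}\to0$$
tensored with $M''$, the obstruction to lifting $\tau_m$ to $Y_{m+1}$ lies in $H^1(Z,\mathcal O_Z(-mZ)\otimes M'')$. As $Z\subset Y_{n_0}$, $M''|_Z$ is trivial, so this group is $H^1(Z,\mathcal O_Z(-mZ))=0$. By Nakayama any lift is again generating. We obtain a compatible system of generating sections. Since $\operatorname{Supp}Z=E=\pi^{-1}(\mathfrak m)_{red}$, the $Y_m$ are cofinal with the thickenings defined by powers of $\mathfrak m$. As $A$ is complete, the theorem on formal functions gives a section of $M''$ on $Y$ that generates along $E$. Its zero locus is closed, and $Y\to\operatorname{Spec}A$ is proper. If the zero locus were nonempty, its image would be closed and nonempty, hence would contain $\mathfrak m$, and the zero locus would meet $E$. This is impossible. So $M''\cong\mathcal O_Y$.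

Restricting to $U$, $N^{qs}|_U\cong\mathcal O_U$. Taking sections over $U$, $N^{[qs]}\cong A$, so the class of $N$ has finite order. For CM $A$ with $d\ge3$ take $N=\omega_A$. $\blacksquare$
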